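\title{Long cycles and long paths have the same $t$-tone chromatic number}

\begin{abstract}
A $t$-tone coloring of a graph assigns to every vertex a set of $t$ colors so that any two vertices at distance $d$ share fewer than $d$ colors, and $\tau_t(G)$ is the least number of colors needed. We prove that for every $t\ge 2$ there is an explicit $N=O(t^{5/2})$ such that $\tau_t(C_n)=\tau_t(P_n)$ for all $n\ge N$. We also show that the equality fails for all $3\le n\le 2m-1$, where $2m\sim\sqrt{8t}$, and that optimal colorings of longer cycles are rigid at short range. The proof builds a coloring of $\mathbb{Z}$ that is invariant under translation up to a permutation of the colors, and closes it into a cycle by exchanging pairs of colors at well-separated places.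
\end{abstract}

\section{Introduction}

All graphs are finite and simple. We write $[k]=\{1,\dots,k\}$, we write $\binom{[k]}{t}$ for the family of $t$-element subsets of $[k]$, and $d(v,w)$ for the length of a shortest path between the vertices $v$ and $w$. For positive integers $t$ and $k$, a \emph{$t$-tone $k$-coloring} of a graph $G$ is a function $f\colon V(G)\to\binom{[k]}{t}$ such that
\[
|f(v)\cap f(w)|<d(v,w)\qquad\text{for all distinct } v,w\in V(G),
\]
and the \emph{$t$-tone chromatic number} $\tau_t(G)$ is the least $k$ for which such a coloring exists. Thus adjacent vertices receive disjoint sets, vertices at distance $2$ share at most one color, and so on, until at distance greater than $t$ the condition is empty. Let $P_n$ and $C_n$ be the path and the cycle on $n$ vertices.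

Deleting an edge of $C_n$ leaves a spanning $P_n$ and decreases no distance, so every $t$-tone coloring of $C_n$ is one of $P_n$, and $\tau_t(C_n)\ge\tau_t(P_n)$. For short cycles the inequality can be strict: $\tau_t(C_3)=3t$, while $\tau_t(P_3)=3t-1$ because the two ends may share a color. On a long cycle, every condition concerns two vertices at distance at most $t$, and at that scale the cycle looks like a path. One would therefore guess that long cycles cost nothing extra. The following question comes from Cranston and LaFayette~\cite{CL}.

\begin{quote}
\emph{For each $t\ge 2$, is there an $N$ such that $\tau_t(C_n)=\tau_t(P_n)$ for all $n\ge N$?}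
\end{quote}

The case $t=1$ shows that local resemblance is not a proof. A $1$-tone coloring is a proper coloring. A path with at least two vertices needs exactly $2$ colors; two colors are forced to alternate, so an odd cycle of any length needs a third color, and three suffice. The optimal coloring of the path is so rigid that it closes up only when $n$ is even, and the question is whether a divisibility obstruction of this kind can occur for larger $t$.

The $2$-tone chromatic number of every cycle and the $t$-tone chromatic number of every path were determined by Bickle and Phillips. It is also known that $\tau_4(P_n)=12$ and $\tau_5(P_n)=16$ for all $n\ge4$, that $\tau_4(C_n)=12$ for all $n\ge3$ with $n\notin\{4,5,7\}$, and that $\tau_5(C_n)=16$ for all $n\ge3$ with $n\notin\{3,4,5,6,7,9\}$; so the answer is yes for $t=4$ and $t=5$. We show that it is yes for every $t\ge2$. The proofs of our theorems use none of these results.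

Fix $t\ge2$. The intervals $\binom m2<t\le\binom{m+1}2$, for $m\ge1$, partition the positive integers, and the interval with $m=1$ contains only $t=1$. So there is a unique integer $m\ge2$ with $\binom m2<t\le\binom{m+1}2$. Put
\begin{equation}\label{eq:rk}
r=t-\binom m2\in\{1,\dots,m\},\qquad k=\sum_{i=0}^{m}\Big(t-\binom i2\Big)=(m+1)t-\binom{m+1}3 .
\end{equation}
For $t=2,3,4,5$ this gives $m=2,2,3,3$, $r=1,2,1,2$ and $k=5,8,12,16$. The letters $t,m,r,k$ keep this meaning throughout.

\begin{theorem}\label{thm:main}
Let $t\ge2$. Then $\tau_t(P_n)=k$ for all $n\ge m+1$, and $\tau_t(C_n)=k$ for all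
\[
n\ge N:=7(k-1)\big(2m(m+1)+t\big).
\]
In particular $\tau_t(C_n)=\tau_t(P_n)$ for all $n\ge N$, and $N=O(t^{5/2})$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $t\ge 2$ in parts \textup{(a)} and \textup{(b)}.
\begin{itemize}
\item[(a)] $\tau_t(C_n)>\tau_t(P_n)$ for every $n$ with $3\le n\le 2m-1$. So the least admissible $N$ is at least $2m\sim\sqrt{8t}$.
\item[(b)] If $n\ge 2m$, then in every $t$-tone $k$-coloring of $C_n$, vertices at distance $d\le m$ share exactly $d-1$ colors, every $m+1$ consecutive vertices use all $k$ colors, and no color occurs three times among $m+1$ consecutive vertices.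
\item[(c)] The hypothesis $t\ge2$ cannot be dropped: $\tau_1(C_n)=3>2=\tau_1(P_n)$ for odd $n\ge3$.
\end{itemize}
\end{theorem}

Part (c) was proved above. Part (b) says that the rigidity seen for $t=1$ persists up to distance $m$. What saves Theorem~\ref{thm:main} is that the conditions at larger distances can be met with room to spare. Section~\ref{sec:count} proves the lower bounds and part (b). Section~\ref{sec:two} carries out the whole construction by hand for $t=2$, and Sections~\ref{sec:base}--\ref{sec:close} do it in general.

\section{Counting new colors}\label{sec:count}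

Walk along a path and count the colors that each vertex uses for the first time. For $\ell\ge0$ put
\[
k_\ell=\sum_{i=0}^{\ell}\Big(t-\binom i2\Big),
\]
so that $k_m=k$. The term $t-\binom i2$ is positive exactly when $i\le m$; this is the reason for the definition of $m$, and it makes $k$ the largest of the numbers $k_\ell$.

\begin{lemma}\label{lem:count}
Let $f$ be a $t$-tone coloring of a graph $G$, and let $v_0,\dots,v_\ell$ be the consecutive vertices of a path in $G$. Then at least $k_\ell$ colors occur on $v_0,\dots,v_\ell$. Exactly $k_\ell$ colors occur if and only if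
\begin{itemize}
\item[(i)] $|f(v_i)\cap f(v_j)|=i-j-1$ for all $0\le j<i\le\ell$, and
\item[(ii)] no color occurs on three of the vertices $v_0,\dots,v_\ell$.
\end{itemize}
Condition \textup{(i)} forces $d(v_i,v_j)=i-j$ for all $j<i$.
\end{lemma}

\begin{proof}
Since $d(v_i,v_j)\le i-j$, we have $|f(v_i)\cap f(v_j)|\le d(v_i,v_j)-1\le i-j-1$ for $j<i$, which gives the last sentence. The number of colors of $v_i$ that occur on none of $v_0,\dots,v_{i-1}$ is
\[
t-\Big|\bigcup_{j<i}\big(f(v_i)\cap f(v_j)\big)\Big|\ \ge\ t-\sum_{j<i}|f(v_i)\cap f(v_j)|\ \ge\ t-\sum_{j<i}(i-j-1)=t-\binom i2 .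
\]
Summing over $i$ gives the bound, with equality if and only if both inequalities are equalities for every $i$. The second is an equality for every $i$ exactly when (i) holds. The first is an equality exactly when the sets $f(v_i)\cap f(v_j)$, $j<i$, are pairwise disjoint, that is, when no color of $v_i$ occurs on two earlier vertices; for all $i$ together this is (ii).
\end{proof}

\begin{proposition}\label{prop:lower}
Let $n\ge1$ and $\ell=\min(n-1,m)$. Then $\tau_t(P_n)\ge k_\ell$. If $3\le n\le 2m-1$, then $\tau_t(C_n)\ge k_\ell+1$.
\end{proposition}

\begin{proof}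
For the path, apply Lemma~\ref{lem:count} to $\ell+1$ consecutive vertices. For the cycle, take consecutive vertices $v_0,\dots,v_\ell$ of $C_n$. Going around the other way gives $d(v_0,v_\ell)\le n-\ell$, and $n-\ell<\ell$: if $n\ge m+1$, then $\ell=m$ and $n-m\le m-1$; if $n\le m$, then $\ell=n-1\ge2$ and $n-\ell=1$. So condition (i) of Lemma~\ref{lem:count} fails in every $t$-tone coloring of $C_n$, and more than $k_\ell$ colors are used.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
Let $f$ be a $t$-tone $k$-coloring of $C_n$ with $n\ge2m$, and let $v_0,\dots,v_m$ be any $m+1$ consecutive vertices. At least $k_m=k$ colors occur on them, and only $k$ colors exist. So all $k$ occur, and conditions (i) and (ii) of Lemma~\ref{lem:count} hold. Two vertices at distance $d\le m$ are $v_0$ and $v_d$ in some such window, so they share exactly $d-1$ colors.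
\end{proof}

Part (b) tells us what an optimal coloring of a long cycle must look like. Let $n\ge 2m+2$, orient the cycle, fix a vertex $j$ and a color of $j$, and call the number of steps to the next (previous) occurrence of the color its \emph{forward} (\emph{backward}) \emph{gap} at $j$.
\begin{itemize}
\item Every gap is at most $m+1$, since the $m+1$ vertices after $j$ use all colors.
\item For $d\le m$, exactly $d-1$ colors of $j$ have forward gap $d$: these are the colors shared by $j$ and $j+d$, none of which can occur a third time in between. The remaining $t-\sum_{d\le m}(d-1)=r$ colors have forward gap $m+1$. The same holds for backward gaps.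
\item The forward and backward gaps of a color at $j$ add up to at least $m+1$.
\end{itemize}
The coloring of $\mathbb{Z}$ built in Section~\ref{sec:base} has these gap statistics at every vertex, in a form that is invariant under translation.

\section{The case $t=2$}\label{sec:two}

Here $m=2$, $r=1$ and $k=5$, and the conditions say that adjacent vertices get disjoint pairs and vertices at distance $2$ get different pairs. By the gap statistics, each vertex should carry one color of gap $2$ and one of gap $3$. So let $x,y$ be placed on the even and the odd integers, and $a,b,c$ on the integers congruent to $0,1,2$ modulo $3$. The pair $X_j$ of colors at $j$ is shown in the second row of Table~\ref{tab:nine}. This is a $2$-tone $5$-coloring of $\mathbb{Z}$ of period $6$, and it colors $C_n$ when $6\mid n$.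

For other $n$ the pattern returns after $n$ steps with the wrong names. Translation by $1$ renames the colors by the permutation $\pi=(x\,y)(a\,b\,c)$, so $X_{j+n}=\pi^n(X_j)$, and to close a cycle of length $n$ we must apply $\pi^{-n}$ somewhere along the way. Take $n=9$, where $\pi^{-9}=(x\,y)$. Exchanging $x$ and $y$ abruptly from some point on would put the same color on two adjacent vertices. But an exchange is harmless at a vertex $i$ that carries both of the exchanged colors: the pair $X_i$ does not change, so adjacent vertices always see a common renaming, and the only two vertices at distance $2$ separated by $i$ are $i-1$ and $i+1$, which carry neither color. No vertex carries both $x$ and $y$, so we factor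
\[
(x\,y)=(x\,c)(y\,c)(x\,c)
\]
and perform the three exchanges at the vertices $2$, $5$, $8$, where $X_j$ is $xc$, $yc$, $xc$. With products composed from right to left, the renaming in force is the identity up to $2$, then $(x\,c)$ from $2$ to $5$, then $(x\,c)(y\,c)$, which maps $x\mapsto c$, $y\mapsto x$, $c\mapsto y$, from $5$ to $8$, and $(x\,y)$ from $8$ on. The result $f(j)$ is the third row of the table.

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccccccc|cc}
$j$ & $0$&$1$&$\mathbf{2}$&$3$&$4$&$\mathbf{5}$&$6$&$7$&$\mathbf{8}$&$9$&$10$\\ \hline
$X_j$ & $xa$&$yb$&$xc$&$ya$&$xb$&$yc$&$xa$&$yb$&$xc$&$ya$&$xb$\\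
$f(j)$ & $xa$&$yb$&$xc$&$ya$&$cb$&$yx$&$ca$&$xb$&$cy$&$xa$&$yb$
\end{tabular}
\caption{A $2$-tone $5$-coloring $f$ of $C_9$, obtained from the periodic coloring $X_j$ of $\mathbb{Z}$ by exchanging two colors at each of the vertices $2$, $5$, $8$.}\label{tab:nine}
\end{table}

Now $f(9)=f(0)$ and $f(10)=f(1)$, consecutive pairs are disjoint, and the nine pairs $f(0),\dots,f(8)$ are distinct. So $\tau_2(C_9)=5$. The general proof has the same three ingredients: a base coloring with a shift permutation $\pi$, harmless exchanges, and enough of them to generate $\pi^{-n}$. What $t=2$ hides is that for larger $t$ distant vertices are still constrained, and an exchange can increase the number of colors that they share.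

\section{A shift-invariant coloring of $\mathbb{Z}$}\label{sec:base}

We describe each color by the set of integers that carry it, its \emph{class}. The $r$ gaps of length $m+1$ at each vertex are supplied by residue classes modulo $m+1$. For the gaps $d\le m$, we let a color alternate between two gaps $g$ and $h$ and ask which pairs $(g,h)$ to use. Each $d\le m$ must appear $d-1$ times as a first coordinate and $d-1$ times as a second, and $g+h\ge m+1$. A pair with $g+h=m+1$ would produce a color shared at distance $m+1$, where the $r$ residue classes already use up the whole allowance $m$ if $r=m$. So we take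
\[
\Gamma=\{(g,h)\in[m]\times[m]:\ g+h\ge m+2\}.
\]
This set is symmetric, all its pairs have $g,h\ge2$, and it has the right counts: the pairs with first coordinate $d$ have $h\in\{m+2-d,\dots,m\}$, so there are $d-1$ of them. Hence $|\Gamma|=\binom m2$.

\subsection*{The classes}
For $(g,h)\in\Gamma$ and $e\in\mathbb{Z}$ let
\[
A(g,h;e)=\{j\in\mathbb{Z}:\ j\equiv e\ \text{ or }\ j\equiv e+g \pmod{g+h}\}.
\]
Its consecutive elements differ alternately by $g$ and $h$; at the element $e$ the forward gap is $g$ and the backward gap is $h$. A \emph{short class} is a set of this form, and its \emph{period} $p=g+h$, the sum of two consecutive gaps, is determined by the set and satisfies $m+2\le p\le 2m$. The \emph{long classes} are the residue classes modulo $m+1$, each taken in $r$ copies that count as different classes.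

\begin{lemma}\label{lem:classes}
For each $j\in\mathbb{Z}$, the map $(g,h)\mapsto A(g,h;j)$ is a bijection from $\Gamma$ to the set of short classes containing $j$. Every integer lies in exactly $t$ classes, and there are exactly $k$ classes.
\end{lemma}

\begin{proof}
Let $j\in A(g,h;e)$. If $j\equiv e\pmod{g+h}$, the set equals $A(g,h;j)$. If $j\equiv e+g$, then $j+h\equiv e$ and the set equals $A(h,g;j)$, where $(h,g)\in\Gamma$. So the map is onto. It is one-to-one because $g$ and $h$ are the forward and backward gaps of $A(g,h;j)$ at $j$. Thus $j$ lies in $\binom m2$ short and $r$ long classes, and $\binom m2+r=t$.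

To count short classes, consider the triples $(g,h,e)$ with $(g,h)\in\Gamma$ and $0\le e<g+h$. A short class $A$ of period $p$ has exactly two elements in $[0,p)$, and by the bijection each of them is the last entry of exactly one triple with $A(g,h;e)=A$. So each short class arises from two triples, and by the symmetry of $\Gamma$ their number is
\[
\frac12\sum_{(g,h)\in\Gamma}(g+h)=\sum_{(g,h)\in\Gamma}g=\sum_{d=2}^{m}d(d-1)=2\binom{m+1}3 .
\]
There are $(m+1)r$ long classes. Since $(m+1)\binom m2=3\binom{m+1}3$, the total is
\[
2\binom{m+1}3+(m+1)\Big(t-\binom m2\Big)=(m+1)t-\binom{m+1}3=k. \qedhere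
\]
\end{proof}

Label the classes $E_1,\dots,E_k$, call the color $\alpha\in[k]$ short or long according to $E_\alpha$, and define the \emph{base coloring}
\[
X_j=\{\alpha\in[k]:\ j\in E_\alpha\}\in\binom{[k]}t\qquad(j\in\mathbb{Z}).
\]
Translation by $1$ permutes the short classes, and it permutes the long classes when each keeps its copy number. So there is a permutation $\pi$ of $[k]$ with $E_{\pi(\alpha)}=E_\alpha+1$. Then $\alpha\in X_j$ if and only if $\pi(\alpha)\in X_{j+1}$, that is,
\begin{equation}\label{eq:shift}
X_{j+1}=\pi(X_j).
\end{equation}

\subsection*{Colors shared at distance $D$}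
For $D\ge1$ let $\nu(D)=|X_j\cap X_{j+D}|$, which does not depend on $j$ by \eqref{eq:shift}. The class $A(g,h;j)$ contains $j+D$ if and only if $D\equiv0$ or $g\pmod{g+h}$. Group the pairs of $\Gamma$ by $p=g+h$. The possible first coordinates form the set $G_p=\{p-m,\dots,m\}$, which has $2m+1-p$ elements, all strictly between $0$ and $p$. Writing $D\bmod p$ for the remainder in $\{0,\dots,p-1\}$, and $[\,\cdot\,]$ for the indicator of a statement, we get from Lemma~\ref{lem:classes}
\begin{equation}\label{eq:nu}
\nu(D)=\sum_{p=m+2}^{2m}a_p(D)+r\,[\,m+1\mid D\,],\qquad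
a_p(D)=\begin{cases}2m+1-p,& p\mid D,\\ 1,& D\bmod p\in G_p,\\ 0,&\text{otherwise.}\end{cases}
\end{equation}

\begin{example}\label{ex:four}
Let $t=4$, so $m=3$, $r=1$ and $\Gamma=\{(2,3),(3,2),(3,3)\}$. The short classes are the five sets $\{e,e+2\}+5\mathbb{Z}$ and the three residue classes modulo $3$; the long classes are the four residue classes modulo $4$. This makes $12$ colors, with $2+1+1$ at each vertex. Here $a_5(D)$ is $2$ if $5\mid D$, is $1$ if $D\equiv2,3\pmod 5$, and is $0$ otherwise, while $a_6(D)=[\,3\mid D\,]$. For $D=1,\dots,6$ the values of $\nu(D)$ are $0,1,2,1,2,1$.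
\end{example}

The base coloring is a $t$-tone coloring if $\nu(D)\le D-1$ for all $D$. This has to be checked up to $D=t$, which is of order $m^2/2$ and far beyond the range that guided the design. The next lemma gives one unit more for $D\ge m+2$, and this unit will pay for the exchanges.

\begin{lemma}\label{lem:nu}
We have $\nu(D)=D-1$ for $1\le D\le m$, $\ \nu(m+1)=r\le m$, and $\nu(D)\le D-2$ for all $D\ge m+2$.
\end{lemma}

\begin{proof}
There are $m-1$ periods $p$ in \eqref{eq:nu}. Each contributes at most $1$ unless it divides $D$, and then it contributes at most $m-1$. The point is that few periods divide $D$, because they lie in an interval whose ends have ratio less than $2$.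

\emph{Case $1\le D\le m$.} Every $p$ exceeds $D$, so $D\bmod p=D$, and $D\in G_p$ if and only if $p\le m+D$. This holds for the $D-1$ values $p=m+2,\dots,m+D$. The last term of \eqref{eq:nu} vanishes.

\emph{Case $D=m+1$.} Again $D\bmod p=D$, and now $D>m$, so $D\notin G_p$. Only the term $r$ remains.

\emph{Case $m+2\le D\le2m$.} The last term vanishes. A period $p>D$ has $D\bmod p=D>m$ and contributes $0$. The period $p=D$ contributes $2m+1-D$. Each of the $D-m-2$ periods $p<D$ satisfies $p<D<2p$, so it does not divide $D$ and contributes at most $1$. Hence $\nu(D)\le(2m+1-D)+(D-m-2)=m-1\le D-3$.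

\emph{Case $2m+1\le D\le2m+3$.} No period divides $D$, because $D>2m$ and $D/q\le m+\frac32<m+2$ for $q\ge2$. Hence $\nu(D)\le(m-1)+r\le2m-1\le D-2$.

\emph{Case $D\ge2m+4$.} Let $Q=\lfloor D/(m+2)\rfloor\ge2$ and $c=\lceil Q/2\rceil\ge1$. If $D=qp$ with $m+2\le p\le2m$, then $q\le Q$ and $q\ge\frac{D}{2m}\ge\frac{Q(m+2)}{2m}>\frac Q2$. There are $Q-\lfloor Q/2\rfloor=c$ integers $q$ in this range, so at most $c$ periods divide $D$. Each of them contributes at most $m-2$ more than the $1$ allowed to every period, so
\[
\nu(D)\le(m-1)+c(m-2)+r\,[\,m+1\mid D\,]\le(c+1)m-3+m\,[\,m+1\mid D\,].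
\]
Suppose $m+1\nmid D$. Since $c+1\le Q$ is equivalent to $\lfloor Q/2\rfloor\ge1$, it holds, and $\nu(D)\le Qm-3\le D-3$. Suppose $D=q'(m+1)$. Then $q'\ge3$ because $D>2m+2$, and $Q\le q'-1$ because $D/(m+2)<q'$. So $c\le\lceil(q'-1)/2\rceil=\lfloor q'/2\rfloor$, and $\lfloor q'/2\rfloor+2\le q'$ because $\lceil q'/2\rceil\ge2$. Hence $\nu(D)\le(c+2)m-3\le q'm-3\le D-3$.
\end{proof}

\begin{proposition}\label{prop:paths}
For every $n\ge1$ we have $\tau_t(P_n)=k_\ell$ with $\ell=\min(n-1,m)$. In particular $\tau_t(P_n)=k$ for $n\ge m+1$.
\end{proposition}

\begin{proof}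
The lower bound is in Proposition~\ref{prop:lower}. By Lemma~\ref{lem:nu}, $\nu(D)\le D-1$ for all $D\ge1$, so $X_0,\dots,X_{n-1}$ is a $t$-tone $k$-coloring of $P_n$. This settles $n\ge m+1$. For $n\le m+1$ we show that this coloring uses only $k_{n-1}$ colors, which can then be renamed $1,\dots,k_{n-1}$. Condition (i) of Lemma~\ref{lem:count} holds because $\nu(D)=D-1$ for $D\le m$. Condition (ii) holds because two consecutive gaps of a class add up to $p\ge m+2$ or to $2m+2$, so no class has three elements among $m+1$ consecutive integers.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]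
For $3\le n\le2m-1$, Propositions~\ref{prop:lower} and~\ref{prop:paths} give $\tau_t(C_n)\ge k_\ell+1>\tau_t(P_n)$. The value $n=2m-1\ge3$ is included, so an admissible $N$ is at least $2m$. From $m(m-1)<2t\le m(m+1)$ we get $m\sim\sqrt{2t}$ as $t\to\infty$.
\end{proof}

\section{Exchanging two colors}\label{sec:swap}

Let $\alpha,\beta$ be two colors present at an integer $i$, let $\sigma=(\alpha\,\beta)$ be their transposition, and recolor $\mathbb{Z}$ by keeping $X_j$ for $j\le i$ and using $\sigma(X_j)$ for $j\ge i$; the two rules agree at $i$. The color $\alpha$ now follows $E_\alpha$ up to $i$ and $E_\beta$ afterward, and $\beta$ does the opposite (Figure~\ref{fig:splice}). Two vertices on the same side of $i$ share as many colors as before. Two vertices on opposite sides may share one more, and at distance at most $m$ there is no room for that.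

The danger is real if both colors are short. Let $m\ge4$, $E_\alpha=A(m,2;i)$ and $E_\beta=A(2,m;i)$. After the exchange $\alpha$ occurs at $i-2$ and at $i+2$, while before it neither $\alpha$ nor $\beta$ was shared by these vertices; they now share $\nu(4)+1=4$ colors at distance $4$. If one of the colors is long, its gap $m+1$ pushes every new coincidence out to the range where Lemma~\ref{lem:nu} leaves room. So let $H$ be the graph on $[k]$ in which $\alpha\beta$ is an edge if one of the two colors is short, the other is long, and $E_\alpha\cap E_\beta\neq\emptyset$.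

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.58cm,y=0.6cm]
\foreach \y in {0,1,2.6,3.6} \draw[gray] (-8.6,\y)--(8.6,\y);
\draw[dashed] (0,-0.4)--(0,4.1);
\foreach \x in {-8,-5,-3,0,2,5,7} \fill (\x,3.6) circle (2.6pt);
\foreach \x in {-8,-4,0,4,8} \draw[fill=white] (\x,2.6) circle (2.6pt);
\foreach \x in {-8,-5,-3,0} \fill (\x,1) circle (2.6pt);
\foreach \x in {4,8} \draw[fill=white] (\x,1) circle (2.6pt);
\foreach \x in {-8,-4,0} \draw[fill=white] (\x,0) circle (2.6pt);
\foreach \x in {2,5,7} \fill (\x,0) circle (2.6pt);
\foreach \x in {-8,-6,-4,-2,0,2,4,6,8} \node at (\x,-0.8) {\scriptsize $\x$};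
\node[left] at (-8.7,3.6) {\small $\alpha$ before};
\node[left] at (-8.7,2.6) {\small $\beta$ before};
\node[left] at (-8.7,1) {\small $\alpha$ after};
\node[left] at (-8.7,0) {\small $\beta$ after};
\end{tikzpicture}
\caption{Positions of two colors before and after they are exchanged at the common point $0$, for $m=3$. The short color $\alpha$ has gaps $2,3,2,3,\dots$ and the long color $\beta$ has gap $4$. The closest two vertices that newly share a color are $-4$ and $2$, at distance $m+3=6$.}\label{fig:splice}
\end{figure}

\begin{lemma}\label{lem:swap}
Let $\alpha\beta\in E(H)$, let $\sigma=(\alpha\,\beta)$ and $i\in E_\alpha\cap E_\beta$. If $u<i<v$ and $D=v-u$, then $|X_u\cap\sigma(X_v)|\le D-1$.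
\end{lemma}

\begin{proof}
Put $a_w=[\alpha\in X_w]$ and $b_w=[\beta\in X_w]$. The colors $\alpha,\beta$ contribute $a_ua_v+b_ub_v$ to $|X_u\cap X_v|$ and $a_ub_v+b_ua_v$ to $|X_u\cap\sigma(X_v)|$, and the other colors contribute equally to both. Therefore
\[
|X_u\cap\sigma(X_v)|=\nu(D)-(a_u-b_u)(a_v-b_v).
\]
If the product is $0$ or $1$, the right side is at most $\nu(D)\le D-1$. If it is $-1$, then one of the two classes contains $u$ and the other contains $v$. Both contain $i$. One of them is long, with all gaps equal to $m+1$, and the other is short, with all gaps at least $2$. So $D=(i-u)+(v-i)\ge m+3$, and Lemma~\ref{lem:nu} gives $\nu(D)+1\le D-1$.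
\end{proof}

We next show that these exchanges generate every permutation of the colors economically, and that the places where they can be made are frequent. Let $L=2m(m+1)$.

\begin{lemma}\label{lem:generate}
Every permutation of $[k]$ is a product of at most $7(k-1)$ transpositions $(\alpha\,\beta)$ with $\alpha\beta\in E(H)$. For every edge $\alpha\beta$ of $H$, any $L$ consecutive integers contain an element of $E_\alpha\cap E_\beta$.
\end{lemma}

\begin{proof}
Since $m\ge2$, the pair $(2,m)$ belongs to $\Gamma$; let $\gamma$ be the color with $E_\gamma=A(2,m;0)$. This class contains all multiples of $m+2$, and $\gcd(m+1,m+2)=1$, so it meets every residue class modulo $m+1$. Thus $\gamma$ is adjacent in $H$ to every long color. Every short class is nonempty and, as $r\ge1$, the long classes cover $\mathbb{Z}$; so every short color is adjacent to some long color. Any color is therefore joined to $\gamma$ by a path of length at most $2$, and any two colors are joined by a path of length at most $4$.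

If $w_0,w_1,\dots,w_\ell$ is a path in $H$ with $\ell\ge2$, then $(w_0\,w_\ell)=(w_0\,w_1)(w_1\,w_\ell)(w_0\,w_1)$. By induction $(w_0\,w_\ell)$ is a product of $2\ell-1$ transpositions along edges, so every transposition of $[k]$ is a product of at most $7$ of them. A cyclic permutation of length $c$ is a product of $c-1$ transpositions, so by the cycle decomposition every permutation of $[k]$ is a product of at most $k-1$ transpositions.

Finally, if the short class among $E_\alpha,E_\beta$ has period $p$, then $E_\alpha\cap E_\beta$ is nonempty and invariant under translation by $p(m+1)\le L$.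
\end{proof}

\begin{remark}
This lemma is where the hypothesis $t\ge2$ enters. For $t=1$ the definitions give $m=1$, $r=1$, $k=2$ and $\Gamma=\emptyset$. The base coloring consists of two long classes, the even and the odd integers, $\pi$ is the transposition of the two colors, and $H$ has no edge. For odd $n$ nothing is available to produce $\pi^{-n}$.
\end{remark}

\section{Closing the cycle}\label{sec:close}

Lemma~\ref{lem:swap} handles one exchange. Several exchanges do not interact if they are so far apart that two vertices at distance at most $t$ are separated by at most one of them.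

\begin{proposition}\label{prop:close}
Let $n\ge3$ and $s\ge0$. Suppose that $\pi^{-n}=\sigma_1\sigma_2\cdots\sigma_s$, where $\sigma_l=(\alpha_l\,\beta_l)$ and $\alpha_l\beta_l\in E(H)$, and that there are integers $i_l\in E_{\alpha_l}\cap E_{\beta_l}$ with $i_1\ge t$, with $i_{l+1}-i_l\ge t$ for $1\le l<s$, and with $i_s\le n$. Then $C_n$ has a $t$-tone $k$-coloring.
\end{proposition}

\begin{proof}
Put $i_0=-\infty$, $i_{s+1}=+\infty$ and $\rho_l=\sigma_1\cdots\sigma_l$, so that $\rho_0$ is the identity and $\rho_s=\pi^{-n}$. Define $f\colon\mathbb{Z}\to\binom{[k]}t$ by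
\[
f(j)=\rho_l(X_j)\qquad\text{if } i_l\le j\le i_{l+1}.
\]
At $j=i_l$ the two prescriptions agree: both $\alpha_l$ and $\beta_l$ lie in $X_{i_l}$, so $\sigma_l(X_{i_l})=X_{i_l}$ and $\rho_l(X_{i_l})=\rho_{l-1}(X_{i_l})$.

\emph{Nearby integers share few colors.} Let $u<v$ with $D=v-u\le t$. If two of the points $i_1,\dots,i_s$ lay strictly between $u$ and $v$, we would have $D\ge t+2$; so at most one does. If none does, then $i_l\le u<v\le i_{l+1}$ for the largest $l$ with $i_l\le u$, and $|f(u)\cap f(v)|=|\rho_l(X_u\cap X_v)|=\nu(D)\le D-1$. If exactly $i_l$ does, then $i_{l-1}\le u<i_l<v\le i_{l+1}$, so $f(u)=\rho_{l-1}(X_u)$ and $f(v)=\rho_{l-1}\sigma_l(X_v)$, and $|f(u)\cap f(v)|=|X_u\cap\sigma_l(X_v)|\le D-1$ by Lemma~\ref{lem:swap}.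

\emph{The ends match.} Let $n\le j\le n+t$. Then $j\ge i_s$ and $j-n\le t\le i_1$, so by \eqref{eq:shift}
\[
f(j)=\pi^{-n}(X_j)=X_{j-n}=f(j-n).
\]

\emph{The cycle.} Let $C_n$ have vertex set $\mathbb{Z}_n$, and color the vertex $j\bmod n$ by $f(j)$ for $0\le j<n$. Take two distinct vertices at distance $D$. If $D>t$, they share at most $t<D$ colors. If $D\le t$, they are the residues of $u$ and $v=u+D$ for some $0\le u<n$. When $v<n$ their color sets are $f(u)$ and $f(v)$ by definition. When $v\ge n$ we have $0\le v-n<n$, as $D\le n/2$, and $v<n+t$, so the second color set is $f(v-n)=f(v)$. In both cases they share at most $D-1$ colors.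
\end{proof}

The coloring of $C_9$ in Section~\ref{sec:two} is the case $t=2$, $s=3$, $(i_1,i_2,i_3)=(2,5,8)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statement on paths is in Proposition~\ref{prop:paths}. Let $n\ge N=7(k-1)(L+t)$. Then $n\ge m+1$, so $\tau_t(C_n)\ge\tau_t(P_n)=k$. By Lemma~\ref{lem:generate}, write $\pi^{-n}=\sigma_1\cdots\sigma_s$ with $s\le7(k-1)$ and each $\sigma_l=(\alpha_l\,\beta_l)$ a transposition along an edge of $H$. Cut the integers from $1$ to $s(L+t)$ into $s$ blocks of length $L+t$, leave the first $t$ integers of each block as a buffer, and choose $i_l$ among the last $L$ integers of the $l$-th block: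
\[
i_l\in E_{\alpha_l}\cap E_{\beta_l},\qquad (l-1)(L+t)+t<i_l\le l(L+t).
\]
This is possible by Lemma~\ref{lem:generate}. Then $i_1>t$, $\ i_{l+1}-i_l>t$, and $i_s\le s(L+t)\le n$. Proposition~\ref{prop:close} gives $\tau_t(C_n)\le k$.

For the size of $N$, use $t\le\binom{m+1}2$ in \eqref{eq:rk}:
\[
k\le\frac{m(m+1)^2}2-\frac{(m+1)m(m-1)}6=\frac{m(m+1)(m+2)}3,\qquad L+t\le\frac52\,m(m+1).
\]
Hence $N\le\frac{35}6\,m^2(m+1)^2(m+2)$, and $m\sim\sqrt{2t}$ gives $N=O(t^{5/2})$.
\end{proof}

\begin{remark}
Neither bound on the least admissible $N$ is exact in general. Let $t=4$, so that $2m=6$ and Theorem~\ref{thm:main} gives $N=7\cdot11\cdot28=2156$. Theorem~\ref{thm:converse}(b) shows that $C_7$ has no $4$-tone $12$-coloring. In such a coloring each color would occur on at most three vertices, since adjacent vertices share none, and on at least two, since any four consecutive vertices use all colors. As $7\cdot4=28=8\cdot2+4\cdot3$, eight colors would occur twice and four would occur three times, so the number of pairs of vertices sharing a color, summed over the colors, would be $8\cdot1+4\cdot3=20$. But the seven pairs at distance $2$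 share one color each and the seven pairs at distance $3$ share two each, which gives $21$. Thus $\tau_4(C_7)>12=\tau_4(P_7)$, and with the known values quoted in the introduction the least admissible $N$ for $t=4$ is $8$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CL}
Daniel W. Cranston and Hudson LaFayette,
\emph{The $t$-Tone Chromatic Number of Classes of Sparse Graphs},
arXiv:2212.00610 (2022).

\end{thebibliography}
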